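\title{Proper Moufang sets with non-nilpotent root groups}

\begin{abstract}
We construct proper Moufang sets whose root groups contain non-abelian free groups and are therefore not nilpotent. More generally, let $N$ be a group with a subgroup $H$ of index $2$ and let $A$ be a group, where $H$ and $A$ have no involutions. Then there is a Moufang set in which the pointwise and setwise stabilizers of a pair of points are $H$ and $N$, and whose root groups contain $A$ and a non-abelian free group. When $N\setminus H$ has no involution, the hypotheses on $H$ and $A$ are also necessary. The construction is free: we start from a group action that has the right stabilizers but is not doubly transitive, merge its orbits on pairs one at a time by adjoining new letters, and control the stabilizers with Bass--Serre trees.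
\end{abstract}

\section{The question and the results}\label{sec:intro}

Groups act on the right, $g^h$ stands for $h^{-1}gh$, and an \emph{involution} is an element of order $2$. We say that a group \emph{contains} $A$ if it has a subgroup isomorphic to $A$.

\begin{definition}\label{def:moufang}
Let $X$ be a set with $|X|\ge 3$ and let $\{U_x\mid x\in X\}$ be a family of subgroups of $\mathrm{Sym}(X)$. Put $G^+=\langle U_x\mid x\in X\rangle$. The pair $(X,\{U_x\})$ is a \emph{Moufang set} if
\begin{itemize}
\item[(reg)] for each $x\in X$, the group $U_x$ fixes $x$ and acts regularly (that is, sharply transitively) on $X\setminus\{x\}$;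
\item[(conj)] $U_y^g=U_{y.g}$ for all $g\in G^+$ and $y\in X$.
\end{itemize}
The $U_x$ are the \emph{root groups} and $G^+$ is the \emph{little projective group}. An \emph{isomorphism} of Moufang sets is a bijection of the underlying sets that carries each root group to the root group of the image point.
\end{definition}

The group $G^+$ is doubly transitive on $X$. Indeed, given $x\ne y$, the root group of a third point moves $x$ to $y$, and the stabilizer of $x$ contains $U_x$, which is transitive on the remaining points. By (conj) all root groups are conjugate in $G^+$, so they are isomorphic. The Moufang set is \emph{proper} if $G^+$ is not sharply doubly transitive, that is, if some nontrivial element of $G^+$ fixes two points.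

\begin{example}[Projective lines]\label{ex:psl}
Let $k$ be a field and let $\mathrm{PSL}_2(k)$ act on $X=k\cup\{\infty\}$ by fractional linear maps. The stabilizer of $\infty$ consists of the maps $x\mapsto a^2x+b$ with $a\neq0$, and the translations $x\mapsto x+b$ form a normal subgroup $U_\infty$ of it that is regular on $k$. Put $U_{\infty.g}=U_\infty^g$. This is a Moufang set with abelian root groups, and $G^+=\mathrm{PSL}_2(k)$ because elementary matrices generate $\mathrm{SL}_2(k)$. The elements fixing $\infty$ and $0$ are the maps $x\mapsto a^2x$, so the Moufang set is proper exactly when $|k|\ge4$. The elements swapping $\infty$ and $0$ are the maps $x\mapsto -a^2/x$, and all of them are involutions.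
\end{example}

\begin{example}[Sharply doubly transitive groups]\label{ex:affine}
If a group acts sharply doubly transitively on a set with at least three points, then its point stabilizers are the root groups of a Moufang set that is not proper. For a division ring $D$ with $|D|\ge3$, the maps $x\mapsto xa+b$ ($a\ne0$) of $D$ form such a group, with point stabilizers isomorphic to the multiplicative group of $D$. For the real quaternions this group is not nilpotent: with $\zeta=e^{2\pi i/3}$ we have $j^{-1}\zeta j=\zeta^{-1}$, so $\zeta^{-1}j^{-1}\zeta j=\zeta^{-2}=\zeta$, and $\zeta$ lies in every term of the lower central series.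
\end{example}

So without properness the root groups need not be nilpotent. In the proper case, Boelaert, De Medts and Stavrova \cite{BDS} note that all known examples have nilpotent root groups, of class at most three, and they state the following as an open problem.

\begin{quote}
\emph{Is there a proper Moufang set whose root groups are not nilpotent?}
\end{quote}

The known examples suggest the answer no. On the other hand, the axioms say nothing about commutators in a root group. They ask that certain stabilizers be trivial and that certain actions be transitive. Triviality of stabilizers is what free constructions preserve, and transitivity is what they can create, one orbit at a time. We show that the two can be reconciled, so the answer is yes.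

\begin{theorem}\label{thm:main}
There is a proper Moufang set on a countable set $X$ whose root groups contain a non-abelian free group. In particular the root groups are not nilpotent, not solvable and not locally nilpotent.
\end{theorem}

The second sentence follows from the first: a non-abelian free group contains the free group of rank $2$, which is finitely generated and is not solvable because it maps onto the alternating group $A_5$.

The method gives much more control. Let $H$ be a subgroup of index $2$ in a group $N$. We say that a Moufang set has \emph{pair stabilizers} $(H,N)$ if, for some pair of distinct points, there is an isomorphism from its setwise stabilizer in $G^+$ onto $N$ that maps the pointwise stabilizer onto $H$. By double transitivity this then holds for every pair.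

\begin{theorem}\label{thm:strong}
Let $N$ be a group with a subgroup $H$ of index $2$, and let $A$ be a group. Assume that $H$ and $A$ have no involutions. Then there is a Moufang set $(X,\{U_x\})$ with $|X|=\max(\aleph_0,|N|,|A|)$ and pair stabilizers $(H,N)$ whose root groups contain $A$ and a non-abelian free group. It is proper if and only if $H\ne1$.
\end{theorem}

\begin{theorem}\label{thm:converse}
\begin{itemize}
\item[(a)] Let $H\le N$ be the pointwise and setwise stabilizers in $G^+$ of two points of a Moufang set. If $N\setminus H$ contains no involution, then $G^+$ contains no involution.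
\item[(b)] Let $N$ be a group with a subgroup $H$ of index $2$ such that $N\setminus H$ contains no involution, and let $A$ be a group. A Moufang set with pair stabilizers $(H,N)$ whose root groups contain $A$ exists if and only if $N$ and $A$ have no involutions.
\end{itemize}
\end{theorem}

When $N\setminus H$ does contain an involution, the hypotheses of Theorem~\ref{thm:strong} are not necessary: in Example~\ref{ex:psl} with $|k|=4$ the root groups are elementary abelian of order $4$.

\begin{corollary}\label{cor:many}
Every group $H\ne1$ without involutions is the two-point stabilizer in the little projective group of a proper Moufang set whose root groups contain any prescribed group without involutions and a non-abelian free group. There are $2^{\aleph_0}$ pairwise non-isomorphic countable proper Moufang sets with non-nilpotent root groups.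
\end{corollary}

Section~\ref{sec:conf} defines the partial objects, called configurations, and reduces the problem to merging one orbit on pairs. Section~\ref{sec:example} carries out one such merger by hand, and Section~\ref{sec:trees} recalls the facts on trees that replace the hand computation. Sections~\ref{sec:free} and~\ref{sec:absorb} prove Theorem~\ref{thm:main}. Sections~\ref{sec:inv} and~\ref{sec:pair} add the two ingredients needed for the other results: an HNN extension that deals with involutions, and a device that forces $N$ into the little projective group.

\section{Configurations}\label{sec:conf}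

Take a Moufang set with two distinct points $\infty$ and $0$. In $G=G^+$ let $B$ be the stabilizer of $\infty$, let $U=U_\infty$, let $H\le N$ be the pointwise and setwise stabilizers of $\{\infty,0\}$, and choose $n\in N\setminus H$. Then $U\trianglelefteq B$ by (conj), while $B=UH$ and $U\cap H=1$ by (reg). Since $B^n$ is the stabilizer of $\infty.n=0$, we have $B\cap B^n=H$, and double transitivity says that $G=B\cup BnB$. We keep all of these properties except the last, which we replace by a condition on the additional double cosets.

From now on $N$ is a fixed group and $H\le N$ a fixed subgroup of index $2$. For $n\in N\setminus H$ we have $N\setminus H=nH=Hn=n^{-1}H$ and $n^2\in H$.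

\begin{definition}\label{def:conf}
A \emph{configuration} is a triple $(G,B,U)$ of groups with $N\le G$, $H\le B\le G$ and $U\trianglelefteq B$ such that, for $n\in N\setminus H$,
\begin{itemize}
\item[(C1)] $B=UH$ and $U\cap H=1$;
\item[(C2)] $N\cap B=H$;
\item[(C3)] $B\cap B^n=H$;
\item[(C4)] $B\cap B^f=1$ for all $f\in G\setminus(B\cup BnB)$;
\item[(C5)] $B$ has no involutions.
\end{itemize}
It is \emph{complete} if $G=B\cup BnB$.
\end{definition}

Since $H\le B$ and $N\setminus H=Hn$, neither $B^n$ nor $BnB$ depends on the choice of $n$. In particular $BnB=Bn^{-1}B$ is closed under inversion. If $H$ has no involutions, then $(N,H,1)$ is a configuration: (C3) holds because $H\trianglelefteq N$, and (C4) is vacuous.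

The axioms are best read in the action of $G$ on the set $B\backslash G$ of right cosets, where the stabilizer of $Bf$ is $B^f$. Write $\infty=B$ and $0=Bn$. The orbits of $G$ on ordered pairs of distinct points correspond to the double cosets $BfB\neq B$, the double coset $BfB$ to the orbit of $(\infty,\infty.f)$. Axiom (C2) says that $0\ne\infty$, and (C3) says that the stabilizer of $(\infty,0)$ is $H$. Axiom (C4) says that $G$ acts freely on every other orbit of pairs: such an orbit has no stabilizer that could conflict with $H$ when we later merge it with the orbit of $(\infty,0)$. Axiom (C5) is used in two places only, in the next lemma to see that there are at least three points, and in Lemma~\ref{lem:criterion} when edge stabilizers have order $2$.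

\begin{lemma}\label{lem:moufang}
Let $(G,B,U)$ be a complete configuration with $U\ne1$ and $C_H(U)=1$. Let $X=B\backslash G$ and $U_{Bg}=U^g$ for $g\in G$. Then:
\begin{itemize}
\item[(a)] $G$ acts faithfully on $X$, and $(X,\{U_x\})$ is a Moufang set with $|X|=1+|U|$ and $G^+=\langle U^g\mid g\in G\rangle$;
\item[(b)] the pointwise and setwise stabilizers in $G$ of $\infty=B$ and $0=Bn$ are $H$ and $N$;
\item[(c)] if $N$ has no involutions, the Moufang set is proper.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The group $U_{Bg}$ is well defined because $U\trianglelefteq B$, it fixes $Bg$, and $U_y^g=U_{y.g}$ holds for all $g\in G$, $y\in X$ by definition. It therefore suffices to check (reg) at $\infty$. A point other than $\infty$ has the form $Bn\beta$ with $\beta\in B$, by completeness. Its stabilizer in $B$ is $B\cap B^{n\beta}=(B\cap B^n)^\beta=H^\beta$, so its stabilizer in $U$ is $U\cap H^\beta=(U\cap H)^\beta=1$. Moreover $BnB=BnHU=BHnU=BnU$, so $U$ is transitive on $X\setminus\{\infty\}$. Thus $U$ is regular on $X\setminus\{\infty\}$ and $|X|=1+|U|$. As $U\ne1$ has no involutions, $|U|\ge3$.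

The kernel $Z$ of the action fixes $\infty$ and $0$, so $Z\le H$. Both $Z$ and $U$ are normal in $B$, hence $[Z,U]\le Z\cap U\le H\cap U=1$ and $Z\le C_H(U)=1$.

(b) The pointwise stabilizer is $B\cap B^n=H$. Since $n^2\in B$, the element $n$ swaps $\infty$ and $0$, so the setwise stabilizer is $H\cup nH=N$.

(c) The lemma does not assert that $G^+=G$, so we have to find a nontrivial element of $H$ inside $G^+$. As $G^+$ is doubly transitive, some $k\in G^+$ swaps $\infty$ and $0$, and $k\in N\setminus H$ by (b). Then $k^2\in G^+$ fixes both points, and $k^2\ne1$ because $k\neq1$ is not an involution.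
\end{proof}

A configuration $(G',B',U')$ \emph{extends} $(G,B,U)$ if $G\le G'$, $B'\cap G=B$ and $U\le U'$. The middle condition says that $Bf\mapsto B'f$ embeds the old set of points in the new one. Extension is a transitive relation. We say that the extension \emph{absorbs} $g\in G\setminus B$ if $g\in B'nB'$. A \emph{chain} is a family $(G_\alpha,B_\alpha,U_\alpha)_{\alpha<\lambda}$, indexed by an ordinal $\lambda>0$, in which each member extends all earlier ones.

\begin{lemma}\label{lem:union}
The union $(G,B,U)$ of a chain of configurations is a configuration that extends every member of the chain.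
\end{lemma}

\begin{proof}
We have $B\cap G_\alpha=\bigcup_{\gamma\ge\alpha}(B_\gamma\cap G_\alpha)=B_\alpha$. Normality of $U$ in $B$ and axioms (C1), (C2), (C5) involve finitely many elements at a time and hold in some member that contains them. For (C3) and (C4), let $f\in G\setminus B$ and $1\ne z\in B\cap B^f$. Choose $\alpha$ with $f\in G_\alpha$ and $z,\,fzf^{-1}\in B_\alpha$. Then $z\in B_\alpha\cap B_\alpha^f$ and $f\notin B_\alpha$, so $f\in B_\alpha nB_\alpha\subseteq BnB$, which is (C4). If $f=n$ then $z\in H$, and $H\le B\cap B^n$ because $H^n=H$; this is (C3).
\end{proof}

A class $\mathcal K$ of configurations has the \emph{one-step property} if for every $(G,B,U)\in\mathcal K$ and every $g\in G\setminus B$ there is an extension $(G_1,B_1,U_1)\in\mathcal K$ that absorbs $g$ and has $|G_1|\le|G|+\aleph_0$. An extension that absorbs $g$ will in general create new double cosets, but these are absorbed at later stages.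

\begin{lemma}\label{lem:complete}
Let $\mathcal K$ be a class of configurations that is closed under unions of chains and has the one-step property. Then every $(G,B,U)\in\mathcal K$ has a complete extension $(G^\omega,B^\omega,U^\omega)\in\mathcal K$ with $|G^\omega|\le|G|+\aleph_0$.
\end{lemma}

\begin{proof}
Put $\kappa=|G|+\aleph_0$. We first describe one \emph{round}. Enumerate $G\setminus B$ as $(g_\alpha)_{\alpha<\lambda}$ with $\lambda=|G\setminus B|\le\kappa$. Define $(G_\alpha,B_\alpha,U_\alpha)\in\mathcal K$ for $\alpha\le\lambda$ by recursion: begin with $(G,B,U)$, take unions at limit ordinals, and let the member with index $\alpha+1$ be an extension of the member with index $\alpha$ that absorbs $g_\alpha$, as in the one-step property. This is possible because $B_\alpha\cap G=B$ gives $g_\alpha\notin B_\alpha$. By induction $|G_\alpha|\le\kappa$ for all $\alpha$. The last member $(G',B',U')$ satisfies $G\setminus B\subseteq B'nB'$. (If $G$ is countable, a round is an ordinary sequence.)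

Now perform $\omega$ rounds, each starting from the result of the previous one, and take the union. Every element of $G^\omega$ lies in the group $G^{(i)}$ reached after some number $i$ of rounds. It then lies in $B^{(i)}$ or in $B^{(i+1)}nB^{(i+1)}$, hence in $B^\omega\cup B^\omega nB^\omega$.
\end{proof}

The problem is now to put a free group into $U$, and to absorb a single element $g$. For the second task we want a new element $t$ of the root group at $\infty$ that moves $0$ to $\infty.g$. In terms of the new stabilizer $B_1$ of $\infty$, this means $t\in B_1$ and $B_1nt=B_1g$, that is, $ntg^{-1}\in B_1$. The freest way to arrange this is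
\[
G_1=G*\langle t\rangle,\qquad b=ntg^{-1},\qquad B_1=\langle B,t,b\rangle ,
\]
where $\langle t\rangle$ is infinite cyclic on a new letter $t$. The difficulty is that $B_1$ is much larger than $B$, and (C3) and (C4) must be proved again for it.

\section{One step by hand}\label{sec:example}

Let $N=\langle n\rangle$ be infinite cyclic and $H=\langle n^2\rangle$. Let $G$ be free on $n,c$, let $B=\langle n^2,c\rangle$, and let $g=ncn$. Then $G_1$ is free on $n,c,t$, and $b=ntn^{-1}c^{-1}n^{-1}$. Here all stabilizers can be read off a finite graph.

Let $\Gamma$ be the labeled graph at the top of Figure~\ref{fig:example}. At each vertex there is at most one outgoing and at most one incoming edge with a given label. Wherever such an edge is missing, attach it together with the branch of the Cayley tree of $G_1$ that lies beyond it. In the resulting graph $\widetilde\Gamma$ every word can be read in exactly one way from every vertex, so $G_1$ acts transitively on the vertices, and reduced words trace paths without backtracking. Since only trees were attached,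
\begin{itemize}
\item[(i)] a path without backtracking whose ends lie in $\Gamma$ stays in $\Gamma$;
\item[(ii)] a closed path traced by a nontrivial cyclically reduced word lies in $\Gamma$, since otherwise it would turn back at a vertex farthest from $\Gamma$.
\end{itemize}
By (i), the stabilizer of $\infty$ is the fundamental group of $\Gamma$ at $\infty$. The path $\infty\to0\to p\to q$ labeled $ncn$ is a maximal subtree, and the four remaining edges give the free basis $n^2,c,t,b$. So the stabilizer of $\infty$ is $B_1$, and the vertices of $\widetilde\Gamma$ are the points of $B_1\backslash G_1$, with $0=\infty.n$ and $q=\infty.g$.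

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node (i) at (-1.4,3) {$\infty$};
\node (o) at (0.3,3) {$0$};
\node (p) at (1.6,3.8) {$p$};
\node (q) at (1.6,2.2) {$q$};
\draw[->] (i) to[bend left=25] node[above] {$n$} (o);
\draw[->] (o) to[bend left=25] node[below] {$n$} (i);
\draw[->] (i) to[out=100,in=160,looseness=8] node[above left] {$c$} (i);
\draw[->,dashed] (i) to[out=200,in=260,looseness=8] node[below left] {$t$} (i);
\draw[->] (o) -- node[above left] {$c$} (p);
\draw[->] (p) -- node[right] {$n$} (q);
\draw[->,dashed] (o) -- node[below left] {$t$} (q);
\node (a) at (0,0.7) {$(\infty,0)$};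
\node (a1) at (2,0.7) {$(\infty,p)$};
\node (a2) at (4,0.7) {$(0,q)$};
\node (a3) at (-2,0.7) {$(\infty,q)$};
\node (a4) at (-4,0.7) {$(0,p)$};
\node (b) at (0,-0.7) {$(0,\infty)$};
\node (b1) at (2,-0.7) {$(p,\infty)$};
\node (b2) at (4,-0.7) {$(q,0)$};
\node (b3) at (-2,-0.7) {$(q,\infty)$};
\node (b4) at (-4,-0.7) {$(p,0)$};
\draw[->] (a) to[bend left=25] node[right] {$n$} (b);
\draw[->] (b) to[bend left=25] node[left] {$n$} (a);
\draw[->] (a) -- node[above] {$c$} (a1);
\draw[->] (a1) -- node[above] {$n$} (a2);
\draw[->,dashed] (a) -- node[above] {$t$} (a3);
\draw[->] (a4) -- node[above] {$n$} (a3);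
\draw[->] (b) -- node[below] {$c$} (b1);
\draw[->] (b1) -- node[below] {$n$} (b2);
\draw[->,dashed] (b) -- node[below] {$t$} (b3);
\draw[->] (b4) -- node[below] {$n$} (b3);
\end{tikzpicture}
\caption{Top: the graph $\Gamma$, whose closed paths at $\infty$ spell the subgroup $\langle n^2,c,t,ntn^{-1}c^{-1}n^{-1}\rangle$ of the free group on $n,c,t$. Bottom: the graph of ordered pairs of distinct vertices of $\Gamma$, with an edge labeled $a$ whenever $a$ can be read in $\Gamma$ from both entries; the isolated vertices $(p,q)$ and $(q,p)$ are omitted. The dashed $t$-edges attach two different trees to the component of $(\infty,0)$, and the only cycle is still the one labeled $n^2$.}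
\label{fig:example}
\end{figure}

Let $\Gamma^{(2)}$ be the graph whose vertices are the twelve ordered pairs of distinct vertices of $\Gamma$, with an edge labeled $a$ from $(x,y)$ to $(x.a,y.a)$ whenever $\Gamma$ has outgoing $a$-edges at both $x$ and $y$. The $n$-edges of $\Gamma$ start at $\infty,0,p$, and the $c$-edges and $t$-edges start at $\infty,0$. So $\Gamma^{(2)}$ has $6+2+2$ edges, all shown at the bottom of Figure~\ref{fig:example}. Its only cycle passes through $(\infty,0)$ and $(0,\infty)$ and is labeled $n^2$.

If a reduced word $z$ fixes $\infty$ and $0$, then by (i) it traces a closed path without backtracking at $(\infty,0)$ in $\Gamma^{(2)}$, so $z$ is a power of $n^2$. This is (C3) for $B_1$. If $z\ne1$ fixes $\infty$ and another point $\infty.f$, write $z=uwu^{-1}$ with $w$ cyclically reduced. By (ii), $w$ traces a closed path in $\Gamma^{(2)}$ at $(\infty.u,\infty.fu)$, and this path runs around the cycle. So $(\infty,\infty.f)$ lies in the orbit of $(\infty,0)$, and $f\in B_1nB_1$. This is (C4). With $U_1$ the kernel of the map $B_1\to H$ that fixes $n^2$ and kills $c,t,b$, the triple $(G_1,B_1,U_1)$ is a configuration. Deleting the $t$-edges, the same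 argument shows that $B_1\cap G=B$ and that $(G,B,U_1\cap G)$ is a configuration.

The figure shows why the step succeeds. The letter $t$ joins $(\infty,0)$ to $(\infty,\infty.g)$ and $(0,\infty)$ to $(\infty.g,\infty)$. No new cycle appears, because before the $t$-edges are drawn the components of $(\infty,\infty.g)$ and $(\infty.g,\infty)$ are trees, differ from the component of $(\infty,0)$, and differ from each other. In a general configuration these three conditions read $B\cap B^g=1$, $g\notin BnB$ and $g^{-1}\notin BgB$.

\section{Free products and trees}\label{sec:trees}

For general groups, Bass--Serre trees take the place of $\Gamma$. We use the following standard facts, for which see \cite{Serre} and \cite{LS}.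

\emph{Trees.} Two vertices of a tree are joined by a unique path without backtracking.
\begin{itemize}
\item[(T1)] An automorphism that fixes two vertices fixes the path between them, edge by edge.
\item[(T2)] The intersection of two subtrees is empty or a subtree. Two disjoint subtrees are joined by a unique shortest path, which has at least one edge; an automorphism that preserves each of the two subtrees fixes this path.
\item[(T3)] A graph morphism between trees that is injective on the set of edges at each vertex is injective.
\end{itemize}

\emph{Free products.} In $P*Q$:
\begin{itemize}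
\item[(F1)] every element of finite order is conjugate into $P$ or $Q$;
\item[(F2)] $P$ is malnormal, that is, $P\cap P^w=1$ for $w\notin P$;
\item[(F3)] $C_{P*Q}(q)=C_Q(q)$ for $1\ne q\in Q$.
\end{itemize}

\emph{Amalgams.} In $P*_CQ$ the factors embed and $P\cap Q=C$.
\begin{itemize}
\item[(A1)] The graph with vertices $Pw$ and $Qw$ and edges $Cw$ ($w\in P*_CQ$), where $Cw$ joins $Pw$ and $Qw$, is a tree, and $P*_CQ$ acts on it by right multiplication.
\item[(A2)] A product $a_1\cdots a_k$ with $k\ge1$ is \emph{reduced} if its letters lie alternately in $P\setminus C$ and $Q\setminus C$. A reduced product does not lie in $C$. If $a_1\cdots a_k=a_1'\cdots a_l'$ with both sides reduced, then $k=l$ and $a_i'\in Ca_iC$ for all $i$.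
\end{itemize}

\emph{HNN extensions.} Let $\theta\colon C\to D$ be an isomorphism between subgroups of $P$, and let $P_1=\langle P,t\mid t^{-1}ct=\theta(c)\ (c\in C)\rangle$. Then $P$ embeds in $P_1$.
\begin{itemize}
\item[(H1)] The oriented graph with vertices $Pw$ and edges $Dw$ ($w\in P_1$), where $Dw$ runs from $Pw$ to $Ptw$, is a tree. The group $P_1$ acts on it by right multiplication, preserving the orientation, with edge stabilizers $D^w$. For $C=D=1$ this is the tree of $P*\langle t\rangle$.
\item[(H2)] If $L$ is free on a set $\Lambda$, the oriented graph with vertices $Pw$ and edges $x_w$ ($w\in P*L$, $x\in\Lambda$), where $x_w$ runs from $Pw$ to $Pxw$, is a tree. The group $P*L$ acts on it by right multiplication, $x_w.u=x_{wu}$, transitively on vertices and freely on edges.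
\end{itemize}

\section{Enlarging the root group}\label{sec:free}

In all our extensions the new point stabilizer is a free product $B*L$. Three of the axioms then come for free.

\begin{lemma}\label{lem:easy}
Let $(G,B,U)$ be a configuration, $G\le G'$, and let $L\le G'$ be a subgroup without involutions such that $B'=\langle B,L\rangle$ is the free product $B*L$ and $B'\cap G=B$. Let $U'$ be the kernel of the homomorphism $B'\to H$ that sends $uh$ to $h$ ($u\in U$, $h\in H$) and $L$ to $1$. Then $(G',B',U')$ satisfies {\rm(C1)}, {\rm(C2)} and {\rm(C5)}, and $U,L\le U'$. If it also satisfies {\rm(C3)} and {\rm(C4)}, it is a configuration extending $(G,B,U)$.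
\end{lemma}

\begin{proof}
The map $uh\mapsto h$ is a homomorphism on $B$ by (C1). The map $B'\to H$ is the identity on $H$, so $B'=U'H$ and $U'\cap H=1$. Next, $N\cap B'=N\cap G\cap B'=N\cap B=H$. Finally, (C5) follows from (F1).
\end{proof}

We call $U'$ the \emph{canonical kernel} in $B*L$.

\begin{lemma}\label{lem:freefactor}
Let $(G,B,U)$ be a configuration and $A$ a group without involutions. Put $G'=G*A$ and $B'=\langle B,A\rangle=B*A$, and let $U'$ be the canonical kernel in $B*A$. Then $(G',B',U')$ is a configuration extending $(G,B,U)$, and $A\le U'$.
\end{lemma}

\begin{proof}
The groups $G*A$ and $G*_B(B*A)$ have the same presentation, so $G'=G*_BB'$ and $B'\cap G=B$. By Lemma~\ref{lem:easy} it remains to prove (C3) and (C4). We use the tree (A1), with vertices $Gw$, $B'w$ and edges $Bw$.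

Let $f\in G'\setminus B'$ and $1\ne z\in B'\cap B'^f$. By (T1), $z$ fixes the path from $B'$ to $B'f$. The two types of vertex alternate along this path, so its length is even and at least $2$. Suppose that the length is at least $4$. Then the path has an interior vertex $B'w$, and $wzw^{-1}$ fixes two distinct edges $By$, $By'$ at the vertex $B'$, where $y,y'\in B'$. Thus $B^y\cap B^{y'}\ne1$ with $y'y^{-1}\notin B$, contrary to (F2) for $B*A$. So the length is $2$.

Let $By$ with $y\in B'$ be the first edge of the path. Applying $y^{-1}$, we find that $yzy^{-1}$ fixes the path $B',\,G,\,B'fy^{-1}$, whose edges are $B$ and $Bf_0$ for some $f_0\in G\setminus B$ with $B'f_0=B'fy^{-1}$. Then $1\ne yzy^{-1}\in B\cap B^{f_0}$, so $f_0\in BnB$ by (C4) for $(G,B,U)$, and $f\in B'f_0y\subseteq B'nB'$. This proves (C4). For $f=n$ the path is $B',\,G,\,B'n$ with edges $B$ and $Bn$, so $z\in B\cap B^n=H$. Since $H\le B'\cap B'^n$, (C3) follows.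
\end{proof}

\section{Absorbing a double coset}\label{sec:absorb}

To compute $B_1\cap B_1^f$ in a group $G_1$ acting on a tree, we attach to $B_1$ an invariant subtree $S$. Then $B_1\cap B_1^f$ acts on $S\cap S.f$. If this intersection is small enough to force a fixed vertex, the group lies in a conjugate of $G$, where (C3) and (C4) are already known. The next lemma isolates this argument, which we apply twice.

\begin{lemma}\label{lem:criterion}
Let $(G,B,U)$ be a configuration, $n\in N\setminus H$ and $G\le G_1$. Let $G_1$ act on an oriented tree $T$, preserving the orientation, with edge stabilizers of order at most $2$, and let $v$ be a vertex with stabilizer $G$. Let $L$ be a nontrivial free group with a given basis, let $\widehat T$ be the tree {\rm(H2)} of $\widehat B=B*L$, let $\varphi\colon\widehat B\to G_1$ be a homomorphism that is the identity on $B$, and let $\Phi\colon\widehat T\to T$ be an orientation-preserving graph morphism with $\Phi(B)=v$ and $\Phi(\sigma.\beta)=\Phi(\sigma).\varphi(\beta)$ for all vertices and edges $\sigma$ and all $\beta\in\widehat B$. Put $B_1=\varphi(\widehat B)$ and $S=\Phi(\widehat T)$.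
\begin{itemize}
\item[(i)] If $\Phi$ is injective on the set of edges at the vertex $B$, then $\varphi$ is injective, $B_1\cap G=B$, and $S$ is a $B_1$-invariant subtree with vertex set $v.B_1$ whose edges at $v$ are the images of the edges at $B$.
\item[(ii)] Assume in addition that
\begin{itemize}
\item[(a)] for every $f\in G\setminus(B_1\cup B_1nB_1)$, the tree $S\cap S.f$ has no edge at $v$;
\item[(b)] the tree $S\cap S.n$ has no edge going out of $v$, and every neighbor of $v$ in it has valency $1$.
\end{itemize}
Then $(G_1,B_1,U_1)$, with $U_1$ the canonical kernel in $B_1=B*\varphi(L)$, is a configuration extending $(G,B,U)$, and $\varphi(L)\le U_1$.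
\end{itemize}
\end{lemma}

\begin{proof}
(i) Since $\widehat B$ is transitive on vertices and $\Phi$ is equivariant, $\Phi$ is injective on the edges at every vertex, so it is injective by (T3). If $\varphi(\beta)=1$, then $\Phi(\sigma.\beta)=\Phi(\sigma)$ for an edge $\sigma$, so $\sigma.\beta=\sigma$ and $\beta=1$. If $\varphi(\beta)\in G$, then $\Phi(B\beta)=v.\varphi(\beta)=v=\Phi(B)$, so $\beta\in B$. The image $S$ is connected and $B_1$-invariant, its vertices are the $v.\varphi(\beta)$, and $B$ is the only vertex mapped to $v$.

(ii) By Lemma~\ref{lem:easy} we have to prove (C3) and (C4). For $f\in G_1$ the group $K_f=B_1\cap B_1^f$ preserves both $S$ and $S.f$. If $f\in G$ and $K_f$ fixes $v$, then $K_f\le G$, and so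
\begin{equation}\label{eq:descent}
K_f=(B_1\cap G)\cap(B_1\cap G)^f=B\cap B^f .
\end{equation}

(C4). Let $f\in G_1\setminus(B_1\cup B_1nB_1)$. If $S$ and $S.f$ are disjoint, then $K_f$ fixes an edge by (T2), so $|K_f|\le2$; as $B_1$ has no involutions, $K_f=1$. Otherwise there is a common vertex $v.\beta=v.\beta'f$ with $\beta,\beta'\in B_1$. The element $f'=\beta'f\beta^{-1}$ fixes $v$, so $f'\in G$. It lies outside $B_1\cup B_1nB_1$, and $K_{f'}=\beta K_f\beta^{-1}$. By (a) and (T2), $S\cap S.f'=\{v\}$, so $K_{f'}$ fixes $v$. Now \eqref{eq:descent} and (C4) for $(G,B,U)$ give $K_{f'}=B\cap B^{f'}=1$.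

(C3). The tree $Y=S\cap S.n$ contains $v$. By (b) no vertex of $Y$ has distance $2$ from $v$, so $Y$ is a star all of whose edges point to $v$. Hence $v$ is either the only vertex of $Y$ or the only vertex at which an edge of $Y$ ends. As $K_n$ preserves $Y$ and the orientation, it fixes $v$, and \eqref{eq:descent} gives $K_n=B\cap B^n=H$.
\end{proof}

\begin{proposition}\label{prop:main}
Let $(G,B,U)$ be a configuration, $n\in N\setminus H$, and let $g\in G\setminus(B\cup BnB)$ satisfy $g^{-1}\notin BgB$. Put $G_1=G*\langle t\rangle$, $b=ntg^{-1}$ and $B_1=\langle B,t,b\rangle$. Then $B_1=B*\langle t\rangle*\langle b\rangle$ with $t,b$ of infinite order. With $U_1$ the canonical kernel, $(G_1,B_1,U_1)$ is a configuration that extends $(G,B,U)$ and absorbs $g$, and $t,b\in U_1$.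
\end{proposition}

\begin{proof}
Let $T$ be the tree of $G*\langle t\rangle$: the vertices are the cosets $Gw$, the edge $e_w$ runs from $Gw$ to $Gtw$ ($w\in G_1$), and edge stabilizers are trivial. Put $v=G$. The edges going out of $v$ are the $e_f$ and the edges coming into $v$ are the $e_{t^{-1}f}$, with $f\in G$; in both cases we call $f$ the \emph{label} of the edge. The action of an element $f'\in G$ multiplies labels by $f'$ on the right.

\emph{The subtree.} Let $L$ be free on $x,y$, and let $\varphi\colon B*L\to G_1$ be the identity on $B$ and send $x$ to $t$ and $y$ to $b$. The edge $x_1$ from $B$ to $Bx$ should go to an edge from $v$ to $Gt$, namely $e_1$. The edge $y_1$ should go to an edge from $v$ to $Gb=Gtg^{-1}$, and $e_{g^{-1}}$, which runs from $Gg^{-1}=v$ to $Gtg^{-1}$, is such an edge. So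
\[
B\beta\mapsto G\varphi(\beta),\qquad x_\beta\mapsto e_{\varphi(\beta)},\qquad y_\beta\mapsto e_{g^{-1}\varphi(\beta)}
\]
defines an equivariant orientation-preserving morphism $\Phi$. Let $\beta\in B$. The outgoing edges $x_\beta$ and $y_\beta$ at $B$ map to edges with labels $\beta$ and $g^{-1}\beta$. The incoming edges $x_{x^{-1}\beta}$ and $y_{y^{-1}\beta}$ map to $e_{t^{-1}\beta}$ and $e_{g^{-1}b^{-1}\beta}=e_{t^{-1}n^{-1}\beta}$, with labels $\beta$ and $n^{-1}\beta$. Since $g,n\notin B$, we have $B\cap g^{-1}B=\emptyset=B\cap n^{-1}B$, so $\Phi$ is injective on the edges at $B$. Lemma~\ref{lem:criterion}(i) gives the structure of $B_1$ and a subtree $S$ with outgoing labels $B\cup g^{-1}B$ and incoming labels $B\cup n^{-1}B$ at $v$. From $nt=bg$ we obtain $g=b^{-1}nt\in B_1nB_1$, and $g^{-1}=t^{-1}n^{-1}b\in B_1nB_1$ as well, since $n^{-1}\in nH$.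

\emph{Common labels.} Let $f\in G\setminus B$. The subtree $S.f$ contains $v$ and has there outgoing labels $Bf\cup g^{-1}Bf$ and incoming labels $Bf\cup n^{-1}Bf$. As $B\cap Bf=\emptyset$, and likewise after left multiplication by $g^{-1}$ or $n^{-1}$, the outgoing and incoming labels of $S\cap S.f$ at $v$ are
\[
O(f)=(B\cap g^{-1}Bf)\cup(g^{-1}B\cap Bf),\qquad I(f)=(B\cap n^{-1}Bf)\cup(n^{-1}B\cap Bf).
\]
Therefore
\begin{equation}\label{eq:dagger}
O(f)\ne\emptyset\ \Rightarrow\ f\in BgB\cup Bg^{-1}B,\qquad I(f)\ne\emptyset\ \Rightarrow\ f\in BnB .
\end{equation}

\emph{Condition} (a). The set $B_1nB_1$ contains $BnB$, $BgB$ and $Bg^{-1}B$, so (a) follows from \eqref{eq:dagger}.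

\emph{Condition} (b). Let $Y=S\cap S.n$. If $O(n)\ne\emptyset$, then $g$ or $g^{-1}$ lies in $BnB$, which is closed under inversion; this contradicts $g\notin BnB$. So no edge of $Y$ goes out of $v$. In $I(n)$ the first term is $B\cap B^n=H$. The second term is $n^{-1}(B\cap nBn)$, and since $n^2\in H\le B$,
\[
B\cap nBn=(B\cap nBn^{-1})\,n^2=Hn^2=H ,
\]
by (C3) applied to $n^{-1}\in N\setminus H$. Thus $I(n)=H\cup n^{-1}H=N$, and the neighbors of $v$ in $Y$ are the vertices $v.t^{-1}k$ with $k\in N$.

The tree $Y$ is $N$-invariant. For $h\in H$ we have $S.h=S$ and $S.nh=S.(nhn^{-1})n=S.n$, and $Y.n=S.n\cap S.n^2=S.n\cap S=Y$. So it suffices to show that $v.t^{-1}$ has valency $1$ in $Y$, or equivalently that $v$ has valency $1$ in $Y.t$. This is where the relation $nt=bg$ enters: since $t,b\in B_1$,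
\[
Y.t=S.t\cap S.nt=S\cap S.bg=S\cap S.g .
\]
Now $I(g)=\emptyset$ by \eqref{eq:dagger}, because $g\notin BnB$. In $O(g)=(B\cap B^g)\cup(g^{-1}B\cap Bg)$ the first term is $\{1\}$ by (C4), and the second is empty because $g^{-1}\notin BgB$. So $Y.t$ has exactly one edge at $v$, and Lemma~\ref{lem:criterion}(ii) applies.
\end{proof}

\begin{remark}\label{rem:hyp}
Each condition on $g$ is needed for (C3). In $B_1\backslash G_1$ the element $t$ maps $(\infty,0)$ to $(\infty,\infty.g)$. If $g\in Bn\beta$ with $\beta\in B$, then $\infty.g=0.\beta$ and $t\beta^{-1}$ fixes $\infty$ and $0$. If $1\ne z\in B\cap B^g$, then $tzt^{-1}$ fixes $\infty$ and $0$. If $g^{-1}\in BgB$, then some $s\in G$ swaps $\infty$ and $\infty.g$, so $tst^{-1}$ swaps $\infty$ and $0$, and $n^{-1}tst^{-1}$ fixes both. None of these elements of $G*\langle t\rangle$ lies in $G$, let alone in $H$.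
\end{remark}

The excluded case $g^{-1}\in BgB$ can only come from an involution.

\begin{lemma}\label{lem:inv}
Let $(G,B,U)$ be a configuration and let $g\in G\setminus(B\cup BnB)$ satisfy $g^{-1}\in BgB$. Then $gB$ contains an involution.
\end{lemma}

\begin{proof}
Write $g^{-1}=\beta g\beta'$ with $\beta,\beta'\in B$, so that $g\beta g=\beta'^{-1}$. Put $s=g\beta$, which lies outside $B\cup BnB$. Then $s^2=\beta'^{-1}\beta\in B$ and $s^2=(s^2)^s\in B^s$, so $s^2\in B\cap B^s=1$ by (C4). Also $s\ne1$, because $s\notin B$.
\end{proof}

\begin{corollary}\label{cor:K0}
The class $\mathcal K_0$ of configurations $(G,B,U)$ in which $G$ has no involutions is closed under unions of chains and has the one-step property.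
\end{corollary}

\begin{proof}
A union of groups without involutions has no involutions. Let $(G,B,U)\in\mathcal K_0$ and $g\in G\setminus B$. If $g\in BnB$, the configuration itself absorbs $g$. Otherwise $g^{-1}\notin BgB$ by Lemma~\ref{lem:inv}, and Proposition~\ref{prop:main} applies; the group $G*\langle t\rangle$ has no involutions by (F1) and has cardinality at most $|G|+\aleph_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $N=\langle n\rangle$ be infinite cyclic, $H=\langle n^2\rangle$, and let $F$ be free of rank $2$. Lemma~\ref{lem:freefactor}, applied to $(N,H,1)$ and $F$, gives a configuration $(N*F,\,H*F,\,U_0)\in\mathcal K_0$ with $F\le U_0$. By Corollary~\ref{cor:K0} and Lemma~\ref{lem:complete} it has a complete extension $(G,B,U)$ with $G$ countable, and $F\le U$. If $h\in H$ commutes with an element $1\ne c\in F$, then $h\in C_{H*F}(c)=C_F(c)\le F$ by (F3), so $h=1$. Hence $C_H(U)=1$. By Lemma~\ref{lem:moufang} we obtain a Moufang set on the countable set $B\backslash G$ whose root groups are isomorphic to $U$, and it is proper because $N$ has no involutions.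
\end{proof}

\begin{remark}
In this proof each step either does nothing or adds a free factor $\langle t\rangle$, so $G$ is free on $n$, a basis of $F$ and the letters $t$. As subgroups of free groups are free, the root groups are themselves non-abelian free groups.
\end{remark}

\section{Involutions}\label{sec:inv}

Involutions in $G$ cannot always be absorbed, and the obstruction is visible in any Moufang set.

\begin{proof}[Proof of Theorem~\ref{thm:converse}(a)]
Let $s\in G^+$ be an involution. It moves some point $x$, so it swaps $x$ and $x.s$. By double transitivity, a conjugate of $s$ in $G^+$ swaps the two given points. This conjugate is an involution in $N\setminus H$.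
\end{proof}

So if $N\setminus H$ has no involution we have to stay inside $\mathcal K_0$. If $N\setminus H$ contains an involution $n$, then $\mathcal K_0$ is empty, and the case left open by Proposition~\ref{prop:main} occurs as soon as a free factor is added. Indeed, in $N*\langle c\rangle=N*_HB'$ with $B'=H*\langle c\rangle$, the involution $n^{cn}=nc^{-1}ncn$ is a reduced product with three letters from $N\setminus H$, so by (A2) it lies outside $B'\cup B'nB'$.

Let $s\notin B\cup BnB$ be an involution. By Remark~\ref{rem:hyp}, if $t$ fixes $\infty$ and moves $0$ to $\infty.s$, then $tst^{-1}$ is an involution swapping $\infty$ and $0$, and (C3) forces it into $N\setminus H$. We therefore impose the relation $tst^{-1}=n$ for an involution $n\in N\setminus H$, which makes $G_1$ an HNN extension. The element $b=nts^{-1}$ then equals $t$, so only one letter is added to $B$. The price is that edge stabilizers have order $2$, and this is harmless in Lemma~\ref{lem:criterion} because of (C5).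

\begin{proposition}\label{prop:hnn}
Let $(G,B,U)$ be a configuration, and let $s\in G\setminus(B\cup BnB)$ and $n\in N\setminus H$ be involutions. Put $G_1=\langle G,t\mid t^{-1}nt=s\rangle$ and $B_1=\langle B,t\rangle$. Then $B_1=B*\langle t\rangle$ with $t$ of infinite order. With $U_1$ the canonical kernel, $(G_1,B_1,U_1)$ is a configuration that extends $(G,B,U)$ and absorbs $s$.
\end{proposition}

\begin{proof}
Let $T$ be the tree (H1) of $G_1$: the vertices are the cosets $Gw$, the edge $\langle s\rangle w$ runs from $Gw$ to $Gtw$, and edge stabilizers have order $2$. At $v=G$ the outgoing edges are the $\langle s\rangle f$, and the incoming edges are the $\langle s\rangle t^{-1}f=t^{-1}\langle n\rangle f$, with $f\in G$. We label them by the cosets $\langle s\rangle f$ and $\langle n\rangle f$, respectively.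

Let $L=\langle x\rangle$ be infinite cyclic, let $\varphi\colon B*L\to G_1$ be the identity on $B$ with $x\mapsto t$, and define $\Phi$ by $B\beta\mapsto G\varphi(\beta)$ and $x_\beta\mapsto\langle s\rangle\varphi(\beta)$. The edge $\langle s\rangle\varphi(\beta)$ runs from $G\varphi(\beta)$ to $G\varphi(x\beta)$, so $\Phi$ is an equivariant orientation-preserving morphism. For $\beta\in B$, the edges $x_\beta$ and $x_{x^{-1}\beta}$ at $B$ map to the outgoing edge with label $\langle s\rangle\beta$ and the incoming edge with label $\langle n\rangle\beta$. Distinct elements $\beta$ give distinct labels because $s,n\notin B$. So Lemma~\ref{lem:criterion}(i) applies and gives $B_1=B*\langle t\rangle$ and the subtree $S$. Also $s=t^{-1}nt\in B_1nB_1$.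

Let $f\in G\setminus B$. An equality $\langle s\rangle\beta=\langle s\rangle\beta'f$ with $\beta,\beta'\in B$ means $\beta=s\beta'f$, since $\beta=\beta'f$ is impossible; the same holds with $n$ in place of $s$. So the labels of $S\cap S.f$ at $v$ are
\[
\langle s\rangle\beta\ \ (\beta\in B\cap sBf)\ \text{ outgoing},\qquad \langle n\rangle\beta\ \ (\beta\in B\cap nBf)\ \text{ incoming}.
\]
An outgoing edge exists only if $f\in BsB$, and an incoming edge only if $f\in BnB$. Both double cosets lie in $B_1nB_1$, so condition (a) holds.

For (b), let $Y=S\cap S.n$. No edge of $Y$ goes out of $v$, since $n\notin BsB$. The incoming labels are the $\langle n\rangle h$ with $h\in B\cap nBn=B\cap B^n=H$, so the neighbors of $v$ in $Y$ are the vertices $v.t^{-1}h$ ($h\in H$). The group $H\le B_1\cap B_1^n$ preserves $Y$ and permutes these neighbors transitively, so it suffices to find the valency of $v$ in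
\[
Y.t=S.t\cap S.nt=S\cap S.ts=S\cap S.s .
\]
This tree has no incoming edge at $v$, since $s\notin BnB$. Its outgoing labels are the $\langle s\rangle\beta$ with $\beta\in B\cap sBs=B\cap B^s=1$, by (C4). So the valency is $1$, and Lemma~\ref{lem:criterion}(ii) applies.
\end{proof}

Let $\mathcal K$ be the class of all configurations if $N\setminus H$ contains an involution, and let $\mathcal K=\mathcal K_0$ otherwise.

\begin{corollary}\label{cor:K}
The class $\mathcal K$ is closed under unions of chains and has the one-step property.
\end{corollary}

\begin{proof}
By Corollary~\ref{cor:K0} we may assume that $N\setminus H$ contains an involution $n$. Closure under unions is Lemma~\ref{lem:union}. Let $g\in G\setminus(B\cup BnB)$. If $g^{-1}\notin BgB$, use Proposition~\ref{prop:main}. Otherwise Lemma~\ref{lem:inv} gives an involution $s=g\beta$ with $\beta\in B$, and $s\notin B\cup BnB$. Proposition~\ref{prop:hnn} gives an extension with $s\in B_1nB_1$, so $g=s\beta^{-1}\in B_1nB_1$. In both cases $G_1$ is generated by $G$ and one more element, so $|G_1|\le|G|+\aleph_0$.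
\end{proof}

\section{Prescribing the pair stabilizers}\label{sec:pair}

Lemma~\ref{lem:moufang} identifies $H$ and $N$ as stabilizers in $G$, whereas Theorem~\ref{thm:strong} is about $G^+$, the normal closure of $U$ in $G$. We have to force $N$ into this normal closure. Proposition~\ref{prop:main} provides a tool: modulo the normal closure of $U_1$, the relation $nt=bg$ reads $n\equiv g$. If we choose $g$ with $g\equiv n^2$, then $n\equiv1$. The element $n^2$ itself lies in $H$ and cannot be used, but $g=ncn$ with a new letter $c$ in the root group can; this is the element of Section~\ref{sec:example}.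

\begin{lemma}\label{lem:kill}
Let $(G,B,U)\in\mathcal K$ and $n\in N\setminus H$. There is an extension $(G_1,B_1,U_1)\in\mathcal K$ with $|G_1|\le|G|+\aleph_0$ and $n\in\langle U_1^w\mid w\in G_1\rangle$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:freefactor} with an infinite cyclic group $\langle c\rangle$. This gives a configuration $(G',B',U')$ with $B'=B*\langle c\rangle$, $G'=G*\langle c\rangle=G*_BB'$ and $c\in U'$. The element $g=ncn$ is a reduced product in this amalgam, because $n\in G\setminus B$ and $c\in B'\setminus B$. We check the hypotheses of Proposition~\ref{prop:main} by means of (A2).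

An element of $B'$ lies in $B$ or is a reduced product of length $1$, so $g\notin B'$. An element $\beta n\beta'$ with $\beta,\beta'\in B'$ becomes a reduced product once those of $\beta,\beta'$ that lie in $B$ are merged with $n$, and this product has exactly one letter from $G\setminus B$. The product $ncn$ has two such letters, so $g\notin B'nB'$.

Suppose that $g^{-1}=\beta g\beta'$ with $\beta,\beta'\in B'$. The left side is the reduced product $n^{-1}c^{-1}n^{-1}$ of length $3$. If $\beta$ or $\beta'$ were outside $B$, the right side would be a reduced product of length at least $4$. So $\beta,\beta'\in B$, and comparing $n^{-1}c^{-1}n^{-1}$ with $(\beta n)c(n\beta')$ gives $c^{-1}\in BcB$. The retraction $B*\langle c\rangle\to\langle c\rangle$ that kills $B$ turns this into $c^{-1}=c$, which is false. Hence $g^{-1}\notin B'gB'$.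

Proposition~\ref{prop:main}, applied to $(G',B',U')$, $n$ and $g$, gives an extension $(G_1,B_1,U_1)$ and $t,b\in U_1$ with $nt=b\,ncn$. Thus
\[
n=b^{-1}\,(ntn^{-1})\,c^{-1},
\]
where $b,c\in U_1$ and $ntn^{-1}\in U_1^{n^{-1}}$. The group $G_1=G*\langle c\rangle*\langle t\rangle$ has no involutions if $G$ has none, so the extension lies in $\mathcal K$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
Let $\kappa=\max(\aleph_0,|N|,|A|)$ and let $F$ be free of rank $2$. The group $A*F$ has no involutions by (F1). Lemma~\ref{lem:freefactor}, applied to $(N,H,1)$ and $A*F$, gives a configuration $(N*A*F,\ H*A*F,\ U_0)$ with $A,F\le U_0$ and $|N*A*F|=\kappa$. It lies in $\mathcal K$: if $N\setminus H$ has no involution, then $N$ has none, because $H$ has none, and so $N*A*F$ has none.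

Treat the elements of $N\setminus H$ one after another by Lemma~\ref{lem:kill}, taking unions at limit stages, as in a round in the proof of Lemma~\ref{lem:complete}. There are at most $\kappa$ steps, so the result lies in $\mathcal K$ and its group has cardinality $\kappa$. By Corollary~\ref{cor:K} and Lemma~\ref{lem:complete} it has a complete extension $(G,B,U)$ with $|G|=\kappa$. Here $A,F\le U$, and $N\setminus H\subseteq\langle U^w\mid w\in G\rangle$. Since $N\setminus H$ generates $N$, this normal closure contains $N$.

Fix $1\ne c\in F$. By (F3), $C_{H*A*F}(c)\le F$, so $C_H(c)=1$ and $C_H(U)=1$. Lemma~\ref{lem:moufang} gives a Moufang set on $X=B\backslash G$ whose root groups are isomorphic to $U$ and hence contain $A$ and $F$. Its little projective group $G^+$ contains $U$ and $N$, hence $B=UH$ and $G=B\cup BnB$. So $G^+=G$, and the pair stabilizers are $(H,N)$ by Lemma~\ref{lem:moufang}(b). A doubly transitive group is sharply doubly transitive exactly when its two-point stabilizer is trivial, so the Moufang set is proper if and only if $H\ne1$.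

Finally, $|X|\le|G|=\kappa$. The group $U$ is infinite, contains $A$, and contains the elements $c^h$ ($h\in H$), which are distinct because $C_H(c)=1$. Since $|N|=2|H|$, we get $|X|\ge|U|\ge\max(\aleph_0,|A|,|H|)=\kappa$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}(b)]
If such a Moufang set exists, then $G^+$ has no involutions by part (a), and $G^+$ contains both $N$ and $A$. Conversely, if $N$ and $A$ have no involutions, then neither has $H$, and Theorem~\ref{thm:strong} applies.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:many}]
For the first statement apply Theorem~\ref{thm:strong} with $N=H\times\mathbb Z/2$. For the second, let $\Sigma$ be a nonempty set of odd primes, and take $H=H_\Sigma=\bigoplus_{p\in\Sigma}\mathbb Z/p$ and $A=1$. The group $H_\Sigma$ is countable, nontrivial and without involutions, so we obtain a countable proper Moufang set whose root groups contain a non-abelian free group. An isomorphism of Moufang sets induces an isomorphism of the little projective groups as permutation groups, and two-point stabilizers are conjugate by double transitivity. So the isomorphism type of $H_\Sigma$ is an invariant of the Moufang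 set. It determines $\Sigma$ as the set of primes that occur as orders of elements, and there are $2^{\aleph_0}$ choices for $\Sigma$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BDS}
Lien Boelaert, Tom De Medts, Anastasia Stavrova,
\emph{Moufang sets and structurable division algebras},
arXiv:1603.00780 (2016).

\bibitem{LS}
Lyndon and Schupp,
\emph{Combinatorial Group Theory}.

\bibitem{Serre}
Serre,
\emph{Trees}.

\end{thebibliography}
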